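
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Intermediate models of Hechler extensions\\ that are neither Hechler nor Cohen}


\begin{abstract}
Let $d$ be a Hechler real over $V$, for the original or for the tree version of Hechler forcing. It was conjectured that for every new real $x\in V[d]$ the model $V[x]$ is an extension of $V$ by original Hechler forcing, by tree Hechler forcing, or by Cohen forcing. We refute this for both versions. For each set $E\subseteq\omega$ in $V$ we define a variant $\mathbb P_E$ of tree Hechler forcing such that $V[d]$ contains a $\mathbb P_E$-generic real, no $\mathbb P_E$-extension is a Cohen or an original Hechler extension, and the $\mathbb P_E$-extensions of $V$ determine $E$ exactly up to finite changes and shifts. Every infinite $E$ yields a counterexample. The proof attaches to each extension a dominating real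 that is the slowest possible one up to ground model reparametrization, and reads off $E$ from the shape of this real.
\end{abstract}

\section{The question and the answer}

Throughout, $V$ is the ground model, $\omega^{<\omega}$ is the set of finite sequences of natural numbers, and in a forcing $p\le q$ means that $p$ is the stronger condition. All forcings are computed in $V$. ``Almost all'' means all but finitely many, and $f\le^* g$ means $f(n)\le g(n)$ for almost all $n$. A real $w\in\omega^\omega$ in an extension of $V$ is \emph{dominating} if $f\le^* w$ for every $f\in V\cap\omega^\omega$. Such a real is not in $V$.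

\subsection{Three forcings and a conjecture}

Hechler forcing adds a dominating real by finite approximations. It comes in two forms.

\emph{Original Hechler forcing} $\mathbb D$ consists of the pairs $(p,f)$ with $p\in\omega^{<\omega}$ and $f\in\omega^\omega$. The order is $(p',f')\le(p,f)$ iff $p'\supseteq p$, $f'(n)\ge f(n)$ for all $n$, and $p'(i)\ge f(i)$ for all $i\in\mathrm{dom}(p')\setminus\mathrm{dom}(p)$. The generic real is $d=\bigcup\{p:(p,f)\in G\}$.

\emph{Tree Hechler forcing} $\mathbb D_{\mathrm{tree}}$ consists of the trees $T\subseteq\omega^{<\omega}$ with a stem $s$ such that for every $t\in T$ with $t\supseteq s$ we have $t^\frown n\in T$ for almost all $n\in\omega$. The order is inclusion. The generic real is the union of the stems of the conditions in the generic filter.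

The difference is what the lower bound for the next value may depend on: in $\mathbb D$ only on the position, in $\mathbb D_{\mathrm{tree}}$ on all the values chosen before.

The third forcing is Cohen forcing $\mathbb C$, which we take to be the set of finite sequences of zeros and ones ordered by reverse inclusion. For a forcing $\mathbb P$ we say that a model is a \emph{$\mathbb P$-extension} of $V$ if it is $V[H]$ for some filter $H$ that is $\mathbb P$-generic over $V$.

\begin{conjecture}[\cite{Palumbo}]
Let $d$ be a real which is either $\mathbb D$-generic or $\mathbb D_{\mathrm{tree}}$-generic over $V$, and let $x\in V[d]\cap\omega^\omega$ with $x\notin V$. Then exactly one of the following holds: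
\begin{enumerate}
\item $V[x]$ is a $\mathbb D$-extension of $V$;
\item $V[x]$ is a $\mathbb D_{\mathrm{tree}}$-extension of $V$;
\item $V[x]$ is a $\mathbb C$-extension of $V$.
\end{enumerate}
\end{conjecture}

For $\mathbb D$-generic $d$ all three cases do occur. The first is given by $x=d$. The third is given by $x(i)=d(i)\bmod 2$, because a condition $(p,f)$ leaves the parity of every further value free. The second occurs by Proposition~\ref{prop:tree-in-D} below. Also, at most one case can hold for a given $x$: $\mathbb D$-extensions and $\mathbb D_{\mathrm{tree}}$-extensions contain dominating reals and $\mathbb C$-extensions do not, and a $\mathbb D_{\mathrm{tree}}$-extension is never a $\mathbb D$-extension (Theorem~\ref{thm:strong}(b) with $E=\emptyset$). So the question is whether the list is complete.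

One may well guess that it is. A Hechler real does two things: it grows faster than anything prescribed in $V$, and it makes free choices, such as the parities above, that generate Cohen reals. There seem to be few ways of combining the two. But there is one more: a free choice of an arbitrary natural number can be made an \emph{argument} of the growth requirement on the values that come after it. By deciding at which steps this happens one obtains many different forcings.

\subsection{The forcings $\mathbb P_E$ and the results}

Let $E\subseteq\omega$, $E\in V$. Put $C_k=\omega$ if $k\in E$ and $C_k=\{0\}$ if $k\notin E$. Let $\mathrm{Seq}_E$ be the set of finite sequences $t$ with $t(i)\in\omega\times C_i$ for all $i<|t|$.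

\begin{definition}
The conditions of $\mathbb P_E$ are the trees $T\subseteq\mathrm{Seq}_E$ with a stem $\mathrm{st}(T)\in T$ (all nodes of $T$ are comparable with it) such that for every $t\in T$ with $t\supseteq\mathrm{st}(T)$ there is $m$ with
\[
t^\frown(n,c)\in T\qquad\text{for all }n\ge m\text{ and \emph{all} }c\in C_{|t|}.
\]
The order is inclusion. The generic real is $x=\bigcup\{\mathrm{st}(T):T\in G\}$, and we write $x(k)=(n_k,c_k)$.
\end{definition}

So a condition can require $n_k$ to be large, depending on everything chosen before, while $c_k$ for $k\in E$ is free: a condition whose stem has length at most $k$ bounds $c_k$ neither from above nor from below. The next value $n_{k+1}$ can be required to be large in terms of $c_k$ too. Identifying $(n,0)$ with $n$ we have $\mathbb P_\emptyset=\mathbb D_{\mathrm{tree}}$.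

For $E,E'\subseteq\omega$ write $E\sim E'$ if there is $\theta\in\mathbb Z$ such that for all large $k$: $k\in E\Leftrightarrow k+\theta\in E'$. This is an equivalence relation. Given $E$, the set $E'$ is determined up to finite changes by $\theta$, so the classes are countable. The class of $\emptyset$ consists of the finite sets.

\begin{theorem}\label{thm:main}
Let $d$ be $\mathbb D$-generic or $\mathbb D_{\mathrm{tree}}$-generic over $V$. There is a real $x\in V[d]$, $\mathbb P_\omega$-generic over $V$ (hence $x\notin V$), such that $V[x]$ is not an extension of $V$ by $\mathbb D$, by $\mathbb D_{\mathrm{tree}}$, or by $\mathbb C$. So the conjecture is false for both forcings.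
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $E,E'\subseteq\omega$ be sets in $V$.
\begin{enumerate}
\item[(a)] If $d$ is $\mathbb D$-generic or $\mathbb D_{\mathrm{tree}}$-generic over $V$, then $V[d]$ contains a $\mathbb P_E$-generic real over $V$.
\item[(b)] No $\mathbb P_E$-extension of $V$ is a $\mathbb C$-extension or a $\mathbb D$-extension of $V$.
\item[(c)] If $E\sim E'$, then every $\mathbb P_E$-extension is a $\mathbb P_{E'}$-extension. If $E\not\sim E'$, then no $\mathbb P_E$-extension is a $\mathbb P_{E'}$-extension. In particular, a $\mathbb P_E$-extension is a $\mathbb D_{\mathrm{tree}}$-extension iff $E$ is finite.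
\item[(d)] Every $\mathbb P_E$-extension contains a $\mathbb D_{\mathrm{tree}}$-generic real over $V$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from (a), (b) and (c) with $E=\omega\not\sim\emptyset$. (A $\mathbb P_\omega$-generic sequence can be coded as an element of $\omega^\omega$, and it is new because, as we shall see, it computes a dominating real.) In the same way every infinite $E\in V$ gives a counterexample. As the classes are countable, the infinite sets $E\in V$ fall into $2^{\aleph_0}$ classes (computed in $V$), and different classes give different kinds of models.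

Part (b) is proved in Section~\ref{sec:b}, part (c) in Section~\ref{sec:c}, parts (a) and (d) in Section~\ref{sec:a}. Sections~\ref{sec:basic} and~\ref{sec:min} prepare (b) and (c). To see that two extensions are different we attach to each a dominating real, unique up to ground model reparametrization, and compare the shapes of these reals. The idea is shown in the simplest case in Section~\ref{sec:undistorted}.

\section{Basic facts and the staircase}\label{sec:basic}

\subsection{Conditions and generic reals}

Let $\uparrow$ denote the set of nondecreasing unbounded functions in $V\cap\omega^\omega$. For a tree $T$ let $[T]$ be the set of its infinite branches (in whatever model we are working). We use the standard fact that a generic filter $G$ contained in a filter $F$ equals $F$: for $p\in F$ some $q\in G$ satisfies $q\le p$ or $q\perp p$, and the latter is impossible as $p,q\in F$.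

Let $T,T'\in\mathbb P_E$. The following are immediate from the definition.
\begin{itemize}
\item If $\mathrm{st}(T)=\mathrm{st}(T')$, then $T\cap T'$ is a condition with the same stem.
\item If $t\in T$ and $t\supseteq\mathrm{st}(T)$, then $T_t=\{u\in T:u\text{ is comparable with }t\}$ is a condition with stem $t$. In particular this defines $(\mathrm{Seq}_E)_t$ for $t\in\mathrm{Seq}_E$.
\item If $T'\le T$, then $\mathrm{st}(T')\supseteq\mathrm{st}(T)$: the two are comparable, and a proper initial segment of $\mathrm{st}(T)$ has only one immediate successor in $T$, whereas $\mathrm{st}(T')$ has infinitely many in $T'$.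
\end{itemize}
So the stems of the conditions in a generic filter form a chain. By the second item these stems are arbitrarily long, and $x$ is an infinite branch of $\mathrm{Seq}_E$.

\begin{lemma}\label{lem:filter}
For an infinite branch $x$ of $\mathrm{Seq}_E$ the set $F_x=\{T\in\mathbb P_E:x\in[T]\}$ is a filter. If $x$ is the generic real of the generic filter $G$, then $G=F_x$. Hence $x$ is $\mathbb P_E$-generic over $V$ iff $F_x$ meets every dense $\Delta\subseteq\mathbb P_E$, $\Delta\in V$.
\end{lemma}

\begin{proof}
$F_x$ contains $\mathrm{Seq}_E$ and is upward closed. If $x\in[T]\cap[T']$, take $m\ge|\mathrm{st}(T)|,|\mathrm{st}(T')|$; then $T_{x\restriction m}\cap T'_{x\restriction m}$ is a condition below $T$ and $T'$ with branch $x$. If $x$ is the generic real of $G$ and $T\in G$, then $T$ has extensions in $G$ with arbitrarily long stems, and these stems are nodes of $T$; so $x\in[T]$. Hence $G\subseteq F_x$, and the two are equal. For the last statement it remains to note that the union of the stems of the conditions in $F_x$ is $x$: each of these stems is an initial segment of $x$, and $(\mathrm{Seq}_E)_{x\restriction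 m}\in F_x$ for all $m$.
\end{proof}

\begin{lemma}[Growth]\label{lem:growth}
Let $x$ be $\mathbb P_E$-generic and let $F:\mathrm{Seq}_E\to\omega$ be in $V$. Then $n_k\ge F(x\restriction k)$ for almost all $k$.
\end{lemma}

\begin{proof}
Given $T$, the set of all $v\in T$ such that for $|\mathrm{st}(T)|\le i<|v|$ the first coordinate of $v(i)$ is at least $F(v\restriction i)$ is a condition with stem $\mathrm{st}(T)$. It forces $n_k\ge F(x\restriction k)$ for all $k\ge|\mathrm{st}(T)|$.
\end{proof}

\begin{lemma}\label{lem:hechler-filter}
Let $d$ be $\mathbb D$-generic with generic filter $G$, and let $(p,f)\in\mathbb D$. Then $(p,f)\in G$ iff $p\subset d$ and $d(i)\ge f(i)$ for all $i\ge|p|$.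
\end{lemma}

\begin{proof}
Let $F$ be the set of the conditions $(p,f)$ that satisfy the right-hand side. If $(p,f)\in G$ and $i\ge|p|$, there is $(p',f')\le(p,f)$ in $G$ with $|p'|>i$, and $d(i)=p'(i)\ge f(i)$. So $G\subseteq F$. Also $F$ is a filter: it is upward closed, and if $(p,f),(p',f')\in F$ with $|p|\le|p'|$, then $(p',\max(f,f'))\in F$ extends both. So $G=F$.
\end{proof}

The next lemma lets us replace countably many slow functions by one.

\begin{lemma}\label{lem:diag}
Let $\rho_\ell\in{\uparrow}$ for $\ell\in\omega$, with $(\rho_\ell)_\ell\in V$. There is $r\in{\uparrow}$ with $r\le^*\rho_\ell$ for all $\ell$.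
\end{lemma}

\begin{proof}
Let $r(M)=\max\{k\le M:\rho_\ell(M)\ge k\text{ for all }\ell<k\}$. Each $k$ that qualifies for $M$ qualifies for $M+1$, and each $k$ qualifies for all large $M$, so $r\in{\uparrow}$. If $r(M)>\ell$, then $\rho_\ell(M)\ge r(M)$.
\end{proof}

\subsection{The staircase of a $\mathbb P_E$-generic real}

For $t\in\mathrm{Seq}_E$ let $\|t\|$ be the largest number occurring in the pairs of $t$, with $\|\emptyset\|=0$. For a $\mathbb P_E$-generic $x$ put $b_k=\|x\restriction k\|$, so that
\[
b_{k+1}=\max(b_k,n_k,c_k).
\]
By Lemma~\ref{lem:growth} there is a least $k_*$ with $n_k>b_k+k$ for all $k\ge k_*$. Hence for $k\ge k_*$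
\begin{equation}\label{eq:order}
b_k<n_k\le b_{k+1}<n_{k+1}.
\end{equation}
Moreover, for every nondecreasing $F\in V\cap\omega^\omega$ and almost all $k$, Lemma~\ref{lem:growth} gives $n_k\ge F(b_k)$, and therefore
\begin{equation}\label{eq:sparse}
b_{k+1}\ge n_k\ge F(b_k),\qquad n_{k+1}\ge F(b_{k+1})\ge F(n_k).
\end{equation}

\begin{definition}
The \emph{staircase} of $x$ is the function $y\in\omega^\omega$ with
\[
y(i)=n_k\quad\text{if } b_{k-1}<i\le b_k,\ k>k_*,
\]
and $y(i)=0$ for $i\le b_{k_*}$.
\end{definition}

Thus $y$ is nondecreasing, with plateaus of height $n_k$ that end at $b_k$ (Figure~\ref{fig:stairs}). It is dominating: it suffices to consider nondecreasing $f\in V$, and for large $i$ with $b_{k-1}<i\le b_k$ we have $y(i)=n_k\ge f(b_k)\ge f(i)$.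

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.6cm]
\draw[->] (0,0)--(10.3,0) node[right]{$i$};
\draw[->] (0,0)--(0,5.6) node[above]{$y(i)$};
\draw[very thick] (1,1.5)--(3,1.5);
\draw[very thick] (3,3.2)--(6.5,3.2);
\draw[very thick] (6.5,4.9)--(9.5,4.9);
\draw[dotted] (1,0)--(1,1.5);
\draw[dotted] (3,0)--(3,3.2);
\draw[dotted] (6.5,0)--(6.5,4.9);
\draw[dotted] (0,1.5)--(1,1.5);
\draw[dotted] (0,3.2)--(3,3.2);
\draw[dotted] (0,4.9)--(6.5,4.9);
\node[below] at (1,0) {$b_{k-1}$};
\node[below] at (3,0) {$b_k$};
\node[below] at (4.6,0) {$n_k$};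
\node[below] at (6.5,0) {$b_{k+1}$};
\draw (4.6,0.15)--(4.6,-0.1);
\node[left] at (0,1.5) {$n_k$};
\node[left] at (0,3.2) {$n_{k+1}$};
\node[left] at (0,4.9) {$n_{k+2}$};
\end{tikzpicture}
\caption{The staircase $y$ of a $\mathbb P_E$-generic real, for large $k$ (schematic and not to scale; all growth is in fact faster than any ground model function). The plateau of height $n_{k+1}$ ends at $b_{k+1}\ge n_k$. If $k\notin E$, then $b_{k+1}=n_k$: the plateau ends exactly at the height of the preceding one. If $k\in E$, then $b_{k+1}=\max(n_k,c_k)$ with $c_k$ free, and the end of the plateau cannot be predicted from $n_k$.}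
\label{fig:stairs}
\end{figure}

\subsection{The idea in the undistorted case}\label{sec:undistorted}

Let $x$ be $\mathbb P_\emptyset$-generic and $x'$ be $\mathbb P_\omega$-generic, with staircases $y,y'$; we mark the data of $x'$ by primes. Suppose that $V[x]=V[x']$ and that, by good luck, $y(i)=y'(i)$ for all large $i$. By \eqref{eq:order}, far enough out $y$ jumps exactly after the positions $b_k$ and has the height $n_k$ at $b_k$; the same holds for $y'$. So there is $\theta\in\mathbb Z$ with
\[
b'_{k+\theta}=b_k,\qquad n'_{k+\theta}=n_k\qquad\text{for all large }k .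
\]
As $x$ is $\mathbb P_\emptyset$-generic, $b_{k+1}=n_k$ for large $k$. Hence $b'_{l+1}=n'_l$ for all large $l$. But any condition of $\mathbb P_\omega$ can be extended by first lengthening its stem at will and then appending a pair $(n,n+1)$ with $n$ large. So $c'_l>n'_l$ for infinitely many $l$, and then $b'_{l+1}\ge c'_l>n'_l$. This is a contradiction.

In general $y$ and $y'$ will only agree up to distortion by functions of $V$. This is harmless: the steps of a staircase are further apart than any distortion can bridge, by \eqref{eq:sparse}, and $c'_l$ exceeds not only $n'_l$ but any given ground model function of $n'_l$, infinitely often. What must be proved is that $y$ and $y'$ do agree up to distortion. For this we show that each is, up to distortion, the slowest dominating real.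

\section{Minimal dominating reals}\label{sec:min}

\subsection{Definition and uniqueness}

\begin{definition}\label{def:min}
Let $W$ be an extension of $V$. A nondecreasing dominating real $y\in W$ is \emph{minimal} in $W$ if for every dominating $w\in W\cap\omega^\omega$ there are $r,s\in{\uparrow}$ with
\[
r(y(s(n)))\le w(n)\qquad\text{for almost all }n.
\]
\end{definition}

\begin{lemma}[Comparison]\label{lem:compare}
If $y,y'$ are both minimal in $W$, there is a strictly increasing $Q\in V\cap\omega^\omega$ with $Q(n)>n$ for all $n$ such that for almost all $n$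
\[
y(n)\le Q(y'(Q(n)))\qquad\text{and}\qquad y'(n)\le Q(y(Q(n))).
\]
\end{lemma}

\begin{proof}
As $y$ is minimal and $y'$ is dominating, there are $r,s\in{\uparrow}$ with $r\circ y\circ s\le^* y'$. Put $S(n)=\min\{i:s(i)\ge n\}$ and $R(v)=\max(\{0\}\cup\{u:r(u)\le v\})$. These are in $V$, and $S(n)\to\infty$. For large $n$ we have $y(n)\le y(s(S(n)))$ and $r(y(s(S(n))))\le y'(S(n))$, so $y(n)\le R(y'(S(n)))$. Exchanging $y$ and $y'$ we get $R',S'\in V$ with $y'(n)\le R'(y(S'(n)))$ for large $n$. Let $Q\in V$ be strictly increasing with $Q(n)>\max(n,R(n),S(n),R'(n),S'(n))$. As $y,y'$ are nondecreasing, $Q$ is as required.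
\end{proof}

\subsection{Staircases are minimal}

An example shows what minimality means here. By Lemma~\ref{lem:growth} with $F(t)=f(|t|)$, the real $w(k)=n_k$ is dominating. It lies above $y$: for large $n$ we have $b_n\ge n_{n-1}\ge n$, so the plateau containing the position $n$ has height $n_k$ with $k\le n$, and $y(n)\le w(n)$. The staircase is much slower than $w$ because it waits at the height $n_k$ until the position has passed $b_k$.

Why is there nothing slower? Let $w$ be dominating. When only $t=x\restriction(k-1)$ is known, the values $w(n)$ for large $n$ must still be open to being pushed up: otherwise a function in $V$ could collect the finite bounds, and $w$ would not dominate it. We shall see that for $n$ beyond some $J(t)$ they can be pushed arbitrarily high already at the next node $u=x\restriction k$, with the threshold $J(t)$ not depending on that node. So from $u$ on, $w(n)$ can be tied to the size of $n_k$, and this can be done for the finitely many relevant $n$ at once.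

\begin{proposition}\label{prop:P-min}
If $x$ is $\mathbb P_E$-generic over $V$, then its staircase $y$ is minimal in $V[x]$.
\end{proposition}

\begin{proof}
Let $\dot w$ be a name for an element of $\omega^\omega$ and let $T_0$ force that $\dot w$ is dominating. We find $T_2\le T_0$ and $r,s\in{\uparrow}$ with $T_2\Vdash r\circ\dot y\circ s\le^*\dot w$. As $T_0$ may be replaced by any stronger condition, the proposition follows by density.

\emph{Step 1: the thresholds.} For $v\in\mathrm{Seq}_E$ let
\[
\beta_n(v)=\sup\{b:\text{some }T\text{ with stem }v\text{ forces }\dot w(n)\ge b\}\in\omega\cup\{\infty\}.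
\]
For $t\in\mathrm{Seq}_E$ and $j\in\omega$ let $B_n(t,j)=\min\{\beta_n(t^\frown(z,c)):z\ge j,\ c\in C_{|t|}\}$. Enumerate all pairs $(t,j)$ in $V$ as $(t_i,j_i)_{i\in\omega}$ and let
\[
h(n)=1+\max\bigl(\{0\}\cup\{B_n(t_i,j_i):i\le n,\ B_n(t_i,j_i)<\infty\}\bigr).
\]
Then $h\in V$. As $\dot w$ is forced to dominate $h$, there are $T_1\le T_0$ and $m$ with $T_1\Vdash\forall n\ge m\ \dot w(n)\ge h(n)$. Let $s_1=\mathrm{st}(T_1)$.

For $t\in T_1$ with $t\supseteq s_1$ choose $j(t)$ with $t^\frown(z,c)\in T_1$ for all $z\ge j(t)$ and $c\in C_{|t|}$. For such $z,c$ and $n\ge m$ the condition $(T_1)_{t^\frown(z,c)}$ witnesses $\beta_n(t^\frown(z,c))\ge h(n)$. So $B_n(t,j(t))\ge h(n)$. If $n$ is also at least the index of the pair $(t,j(t))$, then $B_n(t,j(t))$ cannot be finite, by the choice of $h$. Hence there is $J(t)$ with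
\begin{equation}\label{eq:beta}
\beta_n(t^\frown(z,c))=\infty\quad\text{for all }n\ge J(t),\ z\ge j(t),\ c\in C_{|t|}.
\end{equation}

\emph{Step 2: the function $s$.} Let
\[
s(n)=\max\{v\le n: J(t)\le n\text{ for all }t\in T_1\text{ with }t\supseteq s_1\text{ and }|t|\le\|t\|<v\}.
\]
For each $v$ only finitely many $t$ satisfy $|t|\le\|t\|<v$, so $s\in{\uparrow}$.

\emph{Step 3: the function $r$.} For $u\in T_1$ with $u\supseteq s_1$ let
\[
N(u)=\{n:s(n)\le\|u\|,\ \beta_n(u)=\infty\}.
\]
This set is finite since $s$ tends to infinity. For $n\in N(u)$ and $b\in\omega$ pick a condition $T^{u,n,b}$ with stem $u$ that forces $\dot w(n)\ge b$, where $T^{u,n,0}=(\mathrm{Seq}_E)_u$. Let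
\[
T^{u,b}=(\mathrm{Seq}_E)_u\cap\bigcap_{n\in N(u),\,b'\le b}T^{u,n,b'}.
\]
This is a condition with stem $u$, it is decreasing in $b$, and it forces $\dot w(n)\ge b$ for all $n\in N(u)$. To see which $b$ can be afforded when the next first coordinate is $z$, let
\[
a(u,z)=\max\{b\le z:u^\frown(z',c)\in T^{u,b}\text{ for all }z'\ge z,\ c\in C_{|u|}\}.
\]
Here $b=0$ qualifies. As a function of $z$, $a(u,z)$ is nondecreasing, and it is unbounded since each $T^{u,b}$ is a condition with stem $u$. By Lemma~\ref{lem:diag} there are $r\in{\uparrow}$ and numbers $M(u)$ with $r(z)\le a(u,z)$ for all $z\ge M(u)$.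

\emph{Step 4: the condition $T_2$.} Let $T_2$ be the set of all $v\in T_1$ such that for all $i$ with $|s_1|\le i<|v|$, writing $u=v\restriction i$ and $v(i)=(z,c)$,
\[
z\ge\max(M(u),\,j(u),\,\|u\|+|u|+1)\qquad\text{and}\qquad v\in T^{u,a(u,z)}.
\]
This is a tree containing $s_1$, and all its nodes are comparable with $s_1$. To see that it is a condition with stem $s_1$, let $v\in T_2$, $v\supseteq s_1$. For all large $z$ and all $c\in C_{|v|}$:
\begin{itemize}
\item $v^\frown(z,c)\in T_1$;
\item $v^\frown(z,c)$ lies in each of the finitely many trees $T^{u,a(u,z_i)}$ with $u=v\restriction i$, $|s_1|\le i<|v|$, where $z_i$ is the first coordinate of $v(i)$; indeed $v$ is a node of each of these conditions above its stem $u$;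
\item $v^\frown(z,c)\in T^{v,a(v,z)}$, by the definition of $a(v,z)$.
\end{itemize}
So $v^\frown(z,c)\in T_2$ for all large $z$ and all $c\in C_{|v|}$.

\emph{Step 5: verification.} Let $x$ be generic with $x\in[T_2]$ and let $w$ be the interpretation of $\dot w$. Let $n$ be large, and let $k$ be such that $b_{k-1}<s(n)\le b_k$. As $n\to\infty$ also $k\to\infty$, so we may assume $k>k_*$ and $k-2\ge|s_1|$. Put $t=x\restriction(k-1)$ and $u=x\restriction k$.

We have $\|t\|=b_{k-1}<s(n)$. As $x\in[T_2]$, $n_{k-2}\ge b_{k-2}+(k-2)+1\ge k-1$, so $|t|=k-1\le n_{k-2}\le b_{k-1}=\|t\|$. By the definition of $s(n)$, $J(t)\le n$. Also $n_{k-1}\ge j(t)$, so \eqref{eq:beta} gives $\beta_n(u)=\infty$. Since $s(n)\le b_k=\|u\|$, we get $n\in N(u)$.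

All nodes of $x$ lie in $T^{u,a(u,n_k)}$, so this condition is in the generic filter by Lemma~\ref{lem:filter}. As $n_k\ge M(u)$,
\[
w(n)\ge a(u,n_k)\ge r(n_k)=r(y(s(n))).
\]
Hence $T_2\Vdash r\circ\dot y\circ s\le^*\dot w$.
\end{proof}

\begin{remark}
The real $w(k)=n_k$, made nondecreasing by finitely many changes, is not minimal. Otherwise Lemma~\ref{lem:compare} gives $Q$ with $n_i\le Q(y(Q(i)))$ for almost all $i$. Let $i$ be large and $b_{k-1}<Q(i)\le b_k$. By Lemma~\ref{lem:growth} with $F(t)=Q(|t|+2)$, $b_{k-1}\ge n_{k-2}\ge Q(k)$, so $Q(k)<Q(i)$ and $k<i$. By \eqref{eq:sparse}, $n_i\ge n_{k+1}>Q(n_k)=Q(y(Q(i)))$, a contradiction. So it is necessary to pass from the generic real to its staircase.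
\end{remark}

\subsection{The minimal real of a $\mathbb D$-extension}

Let $d$ be $\mathbb D$-generic. Then $d$ is dominating; in particular it tends to infinity. Put
\[
\delta(i)=\min\{d(j):j\ge i\}.
\]
Then $\delta$ is nondecreasing. It is dominating: if $f\in V$ is nondecreasing and $d(j)\ge f(j)$ for all $j\ge j_0$, then for $i\ge j_0$ and a suitable $j\ge i$, $\delta(i)=d(j)\ge f(j)\ge f(i)$.

The proof that $\delta$ is minimal follows the same plan, with one difference. The second coordinate of a $\mathbb D$-condition bounds $d(i)$ from below by a function of the position alone. So the functions that push $\dot w(n)$ up must not depend on the initial segment $d\restriction\ell$, and the supremum below is taken uniformly over all candidates for it.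

\begin{proposition}\label{prop:D-min}
If $d$ is $\mathbb D$-generic over $V$, then $\delta$ is minimal in $V[d]$.
\end{proposition}

\begin{proof}
Let $\dot w$ be a name for an element of $\omega^\omega$ and let $q_0\in\mathbb D$ force that $\dot w$ is dominating. Again it suffices to find a condition below $q_0$ that forces $r\circ\dot\delta\circ s\le^*\dot w$ for some $r,s\in{\uparrow}$.

\emph{Step 1: the thresholds.} For $p\in\omega^{<\omega}$, $\ell\ge|p|$ and $e:[|p|,\ell)\to\omega$ let
\[
A(p,e)=\{t\in\omega^\ell:t\supseteq p,\ t(i)\ge e(i)\text{ for }|p|\le i<\ell\},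
\]
\[
\beta_n(p,e)=\sup\{b:\exists f\ \forall t\in A(p,e)\ (t,f)\Vdash\dot w(n)\ge b\}.
\]
There are countably many pairs $(p,e)$. Enumerate them in $V$ and let $h(n)=1+\max(\{0\}\cup H_n)$, where $H_n$ is the set of the finite values $\beta_n(p,e)$ of the pairs with index $\le n$. Pick $(p_1,f_1)\le q_0$ and $m$ with $(p_1,f_1)\Vdash\forall n\ge m\ \dot w(n)\ge h(n)$. Let $\ell_1=|p_1|$.

For $\ell\ge\ell_1$ put $e=f_1\restriction[\ell_1,\ell)$ and $A_\ell=A(p_1,e)$. For $t\in A_\ell$ we have $(t,f_1)\le(p_1,f_1)$, so $f_1$ witnesses $\beta_n(p_1,e)\ge h(n)$ for $n\ge m$. By the choice of $h$, there is $j_\ell$ such that $\beta_n(p_1,e)=\infty$ for all $n\ge j_\ell$. We may take $(j_\ell)_{\ell\ge\ell_1}$ strictly increasing. So for $\ell\ge\ell_1$, $n\ge j_\ell$ and all $b$ there is $f_{\ell,n,b}$ with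
\[
(t,f_{\ell,n,b})\Vdash\dot w(n)\ge b\qquad\text{for all }t\in A_\ell .
\]

\emph{Step 2: the functions $s$ and $r$.} Let $N_\ell=[j_\ell,j_{\ell+1})$. Put $s(n)=\ell$ for $n\in N_\ell$, $\ell\ge\ell_1$, and $s(n)=0$ for $n<j_{\ell_1}$. Then $s\in{\uparrow}$. Let $f_{\ell,b}$ be the pointwise maximum of the functions $f_{\ell,n,b'}$ with $n\in N_\ell$ and $b'\le b$; it is nondecreasing in $b$. Put
\[
\rho_\ell(M)=\max\{b\le M:f_{\ell,b}(i)\le M\text{ for all }i\text{ with }\ell\le i<b\}.
\]
Each $b$ that qualifies for $M$ qualifies for $M+1$, and each $b$ qualifies for all large $M$, so $\rho_\ell\in{\uparrow}$. By Lemma~\ref{lem:diag} there are $r\in{\uparrow}$ and $M_\ell$ with $r(M)\le\rho_\ell(M)$ for all $\ell\ge\ell_1$ and $M\ge M_\ell$.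

\emph{Step 3: the condition.} Let $f_2\ge f_1$ satisfy $f_2(i)\ge f_{\ell,b}(i)$ and $f_2(i)\ge M_\ell$ whenever $\ell_1\le\ell\le i$ and $b\le i$. For each $i$ these are finitely many requirements. The condition is $(p_1,f_2)\le q_0$.

\emph{Step 4: verification.} Let $(p_1,f_2)\in G$, and let $w$ be the interpretation of $\dot w$. Let $\ell\ge\ell_1$, $n\in N_\ell$ and $b=r(\delta(\ell))$. Then $d\restriction\ell\in A_\ell$. For $j\ge\ell$ we have $d(j)\ge f_2(j)\ge M_\ell$, so $\delta(\ell)\ge M_\ell$ and $b\le b^+:=\rho_\ell(\delta(\ell))$. We check that $d(i)\ge f_{\ell,b}(i)$ for all $i\ge\ell$. If $i<b$, then $i<b^+$ and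
\[
d(i)\ge\delta(\ell)\ge f_{\ell,b^+}(i)\ge f_{\ell,b}(i)
\]
by the definition of $\rho_\ell$. If $i\ge b$, then $d(i)\ge f_2(i)\ge f_{\ell,b}(i)$. By Lemma~\ref{lem:hechler-filter}, $(d\restriction\ell,f_{\ell,b})\in G$. This condition extends $(d\restriction\ell,f_{\ell,n,b})$, so $w(n)\ge b=r(\delta(s(n)))$. This holds for all $n\ge j_{\ell_1}$.
\end{proof}

\section{$\mathbb P_E$-extensions are neither Cohen nor Hechler}\label{sec:b}

\begin{proposition}\label{prop:notC}
No $\mathbb P_E$-extension of $V$ is a $\mathbb C$-extension of $V$.
\end{proposition}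

\begin{proof}
The staircase is a dominating real, and we show that the countable forcing $\mathbb C=\{p_i:i\in\omega\}$ adds none. Given a name $\dot w$ for a real, let
\[
f(n)=1+\max_{i\le n}\,\min\{v:\exists q\le p_i\ \ q\Vdash\dot w(n)=v\}.
\]
No $p_i$ forces $\dot w(n)\ge f(n)$ for any $n\ge i$. If some condition forced $f\le^*\dot w$, some $p_i$ below it would force $\dot w(n)\ge f(n)$ for all $n$ from some point on, a contradiction.
\end{proof}

For $\mathbb D$ we compare the staircase $y$ with $\delta$. The plateaus of $y$ are long, so $y$ pauses after each jump: for large $k$ and $a_k=b_k+1$ we have $y(a_k+1)=y(a_k)$. Moreover, the next place where it pauses can be bounded in advance: $a_{k+1}=b_{k+1}+1\le n_{k+1}=y(a_k)$. The function $\delta$ cannot do this, even in a weak sense. The reason is that a Hechler real may follow a given fast growing function for as long as we like; if this stretch is longer than the advance bound for the next pause, the pause would have to occur within it.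

\begin{lemma}\label{lem:pause}
Let $d$ be $\mathbb D$-generic over $V$ and let $P\in V\cap\omega^\omega$ be nondecreasing. There is no strictly increasing sequence $(a_k)_{k\in\omega}$ of natural numbers in $V[d]$ such that for all $k$
\begin{enumerate}
\item[(i)] $a_{k+1}\le P(\delta(a_k))$;
\item[(ii)] $\delta(a_k+1)\le P(\delta(a_k))$.
\end{enumerate}
\end{lemma}

\begin{proof}
Otherwise there are a name for such a sequence, a number $e$ and a condition $(p,f)$ which forces that this sequence is strictly increasing, satisfies (i) and (ii) for all $k$, and has $a_0=e$. Let $\ell=|p|$. In $V$ choose a strictly increasing $g\ge f$ with $g(i+1)>P(g(i))$ for all $i$. Let $B=\max(e,P(g(\ell)))$ and $N>\max(B,\ell)$. Then $(p\cup g\restriction[\ell,N),g)\le(p,f)$. From now on let $d$ be a generic real below this condition and let $(a_k)$ be the interpretation of the name. Since $d(j)=g(j)$ for $\ell\le j<N$, $d(j)\ge g(j)$ for $j\ge N$, and $g$ is strictly increasing,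
\[
\delta(i)=g(i)\ \text{ for }\ell\le i<N,\qquad\delta(i)\ge g(i)\ \text{ for all }i\ge\ell.
\]
Let $k$ be least with $a_k\ge\ell$. If $k=0$, then $a_k=e\le B$. If $k>0$, then $a_{k-1}<\ell$, so $\delta(a_{k-1})\le\delta(\ell)=g(\ell)$ and $a_k\le P(g(\ell))\le B$ by (i). In both cases $\ell\le a_k<N$. By (ii),
\[
g(a_k+1)\le\delta(a_k+1)\le P(\delta(a_k))=P(g(a_k)),
\]
contradicting the choice of $g$.
\end{proof}

Condition (i) cannot be dropped: given $(p,f)$ and $a\ge|p|$, extend $p$ so that $d(a+1)=f(a+1)$ and $d(a)=\max(f(a),f(a+1))$; then $\delta(a)=\delta(a+1)$. So there are infinitely many pauses, only not at predictable places.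

\begin{proposition}\label{prop:notD}
No $\mathbb P_E$-extension of $V$ is a $\mathbb D$-extension of $V$.
\end{proposition}

\begin{proof}
Suppose $V[x]=V[d]$, where $x$ is $\mathbb P_E$-generic and $d$ is $\mathbb D$-generic. By Propositions~\ref{prop:P-min} and~\ref{prop:D-min}, $y$ and $\delta$ are minimal in the same model. Let $Q$ be as in Lemma~\ref{lem:compare} for $y$ and $\delta$. Put $P=Q\circ Q$ and $a_k=Q(b_k+1)$. We show that (i) and (ii) of Lemma~\ref{lem:pause} hold for almost all $k$. As $(a_k)$ is strictly increasing from some point on, this contradicts the lemma after omitting finitely many terms. All $k$ below are large.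

The position $b_k+1$ lies on the plateau of height $n_{k+1}$, so
\[
n_{k+1}=y(b_k+1)\le Q(\delta(Q(b_k+1)))=Q(\delta(a_k)).
\]
Since $b_{k+1}+1\le n_{k+1}$, we get $a_{k+1}\le Q(n_{k+1})\le P(\delta(a_k))$, which is (i). By \eqref{eq:sparse} with $F(b)=Q(Q(b+1)+1)$ we have $Q(a_k+1)\le b_{k+1}$, so
\[
\delta(a_k+1)\le Q(y(Q(a_k+1)))\le Q(y(b_{k+1}))=Q(n_{k+1})\le P(\delta(a_k)),
\]
which is (ii).
\end{proof}

Propositions~\ref{prop:notC} and~\ref{prop:notD} give Theorem~\ref{thm:strong}(b).

\section{The set $E$ is determined up to finite changes and shifts}\label{sec:c}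

\begin{proposition}\label{prop:sim}
If $E\sim E'$, then every $\mathbb P_E$-extension of $V$ is a $\mathbb P_{E'}$-extension of $V$.
\end{proposition}

\begin{proof}
For $K\in\omega$ put $E-K=\{k:k+K\in E\}$. Let $t\in\mathrm{Seq}_E$ with $|t|=K$. The cone $\{T\in\mathbb P_E:\mathrm{st}(T)\supseteq t\}$ is the set of all conditions below $(\mathrm{Seq}_E)_t$, and it is isomorphic to $\mathbb P_{E-K}$ via $T\mapsto\{v:t^\frown v\in T\}$. A $\mathbb P_E$-generic filter contains a condition whose stem has length at least $K$, so it meets the cone of some $t$ of length $K$. Conversely, there are $t\in\mathrm{Seq}_E$ with $|t|=K$, and a filter that is generic for the cone of such a $t$ generates a $\mathbb P_E$-generic filter. So the $\mathbb P_E$-extensions and the $\mathbb P_{E-K}$-extensions are the same models. If $\theta$ witnesses $E\sim E'$, then $E-K=E'-(K+\theta)$ for large $K$, and we apply this to both sets.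
\end{proof}

For the converse we follow Section~\ref{sec:undistorted}, now with distortion. The first task is to match the plateaus of the two staircases.

\begin{lemma}[Matching]\label{lem:match}
Let $x$ be $\mathbb P_E$-generic, $x'$ be $\mathbb P_{E'}$-generic, and $V[x]=V[x']$. Mark the data of $x'$ by primes. There are $\theta\in\mathbb Z$ and a strictly increasing $Q\in V\cap\omega^\omega$ such that for almost all $k$
\begin{equation}\label{eq:heights}
n'_{k+\theta}\le Q(n_k),\qquad n_k\le Q(n'_{k+\theta}),
\end{equation}
\begin{equation}\label{eq:ends}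
b_k<Q(b'_{k+\theta}+1),\qquad b'_{k+\theta}<Q(b_k+1).
\end{equation}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:P-min}, $y$ and $y'$ are minimal in $V[x]$; let $Q$ be as in Lemma~\ref{lem:compare}. All $k,l$ below are large, and we use \eqref{eq:order} and \eqref{eq:sparse} for both reals.

\emph{Step 1: each plateau of $y$ meets one of $y'$.} To make room for the distortion, shrink the plateau $(b_{k-1},b_k]$ of $y$ to the interval $[i_k,e_k]$, where
\[
i_k=Q(b_{k-1}+1),\qquad e_k=\max\{n:Q(n)\le b_k\}.
\]
As $b_k\ge Q(Q(b_{k-1}+1))$ by \eqref{eq:sparse}, we have $i_k\le e_k$. For $n\in[i_k,e_k]$,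
\begin{align*}
y'(n)&\le Q(y(Q(n)))\le Q(y(b_k))=Q(n_k),\\
n_k&=y(b_{k-1}+1)\le Q(y'(i_k))\le Q(y'(n)).
\end{align*}
Let $\lambda(k)$ be the index $l$ with $b'_{l-1}<i_k\le b'_l$. Then $y'(i_k)=n'_l$, so
\begin{equation}\label{eq:lambda}
n'_{\lambda(k)}\le Q(n_k),\qquad n_k\le Q(n'_{\lambda(k)}).
\end{equation}
In fact all of $[i_k,e_k]$ lies on this plateau of $y'$. If we had $e_k>b'_l$, where $l=\lambda(k)$, then
\[
Q(n_k)\ge y'(e_k)\ge n'_{l+1}>Q(Q(n'_l))\ge Q(n_k),
\]
a contradiction. So $e_k\le b'_l$, and $b_k<Q(e_k+1)$ yields
\begin{equation}\label{eq:end-lambda}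
b_k<Q(b'_{\lambda(k)}+1).
\end{equation}

\emph{Step 2: $\lambda$ is a shift.} Since $i_k$ is nondecreasing in $k$ and tends to infinity, the same is true of $\lambda(k)$. Moreover, $\lambda$ is strictly increasing: if $\lambda(k)=\lambda(k+1)=l$, then by \eqref{eq:lambda} $n_{k+1}\le Q(n'_l)\le Q(Q(n_k))<n_{k+1}$, a contradiction. The hypotheses are symmetric in $x$ and $x'$, so there is a strictly increasing function $\lambda'$, defined with the roles exchanged, with
\[
n_{\lambda'(l)}\le Q(n'_l),\qquad n'_l\le Q(n_{\lambda'(l)}),\qquad b'_l<Q(b_{\lambda'(l)}+1).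
\]
Let $k'=\lambda'(\lambda(k))$. Then $n_{k'}\le Q(Q(n_k))$ and $n_k\le Q(Q(n_{k'}))$. Since $n_{j+1}>Q(Q(n_j))$ for large $j$, it follows that $k'=k$. So $\lambda'(\lambda(k))=k$ for large $k$. If $\lambda(k)<l<\lambda(k+1)$, then $k<\lambda'(l)<k+1$, which is impossible. Hence $\lambda(k+1)=\lambda(k)+1$ for large $k$, and there is $\theta\in\mathbb Z$ with $\lambda(k)=k+\theta$, and therefore $\lambda'(k+\theta)=k$, for large $k$. Now \eqref{eq:lambda} is \eqref{eq:heights}, and \eqref{eq:ends} is \eqref{eq:end-lambda} together with the corresponding inequality for $\lambda'$.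
\end{proof}

\begin{proposition}\label{prop:notsim}
If a model is both a $\mathbb P_E$-extension and a $\mathbb P_{E'}$-extension of $V$, then $E\sim E'$.
\end{proposition}

\begin{proof}
Let the model be $V[x]=V[x']$ as in Lemma~\ref{lem:match}, and take $\theta$ and $Q$ from there. Suppose that
\[
D=\{k\in E:k+\theta\ge0,\ k+\theta\notin E'\}
\]
is infinite. For large $k\in D$ we have $c'_{k+\theta}=0$, so $b'_{k+\theta+1}=n'_{k+\theta}\le Q(n_k)$ by \eqref{eq:order} and \eqref{eq:heights}. By \eqref{eq:ends} for $k+1$,
\[
b_{k+1}<Q(b'_{k+1+\theta}+1)\le Q(Q(n_k)+1).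
\]
On the other hand, there are infinitely many $k\in D$ with $c_k\ge Q(Q(n_k)+1)$. Indeed $D\in V$, and given $T\in\mathbb P_E$ we can take $t\in T$ above the stem with $|t|\in D$ arbitrarily large and pass to $T_{t^\frown(n,c)}$ with $n$ large and $c\ge Q(Q(n)+1)$; this is possible because $|t|\in E$, so all $c\in\omega$ are allowed. As $b_{k+1}\ge c_k$, this is a contradiction.

So $D$ is finite. The statement of Lemma~\ref{lem:match} is symmetric, with $-\theta$ in place of $\theta$ when the roles of $x$ and $x'$ are exchanged. Hence $\{l\in E':l-\theta\ge0,\ l-\theta\notin E\}$ is finite too. So for all large $k$, $k\in E\Leftrightarrow k+\theta\in E'$.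
\end{proof}

Propositions~\ref{prop:sim} and~\ref{prop:notsim} give Theorem~\ref{thm:strong}(c). The last sentence there is the case $E'=\emptyset$.

\section{Finding generic reals inside Hechler extensions}\label{sec:a}

It remains to place $\mathbb P_E$-generic reals into $V[d]$. We go through $\mathbb D_{\mathrm{tree}}$: a $\mathbb D$-extension contains a $\mathbb D_{\mathrm{tree}}$-generic real (Proposition~\ref{prop:tree-in-D}), and a $\mathbb D_{\mathrm{tree}}$-extension contains a $\mathbb P_E$-generic one (Proposition~\ref{prop:P-in-tree}). These two propositions together give Theorem~\ref{thm:strong}(a).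

In $\mathbb D$ the lower bound for a value depends on its position only, in $\mathbb D_{\mathrm{tree}}$ on the node reached so far. So we let the node decide at which position of $d$ the next value is read.

\begin{proposition}\label{prop:tree-in-D}
If $d$ is $\mathbb D$-generic over $V$, then $V[d]$ contains a $\mathbb D_{\mathrm{tree}}$-generic real over $V$.
\end{proposition}

\begin{proof}
Fix in $V$ an injection $\#:\omega^{<\omega}\to\omega$ with $\#(v)<\#(v')$ whenever $v\subsetneq v'$; for example $\#(v)=\prod_{i<|v|}p_i^{v(i)+1}$, where $p_i$ is the $i$-th prime. Define $z\in V[d]$ recursively by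
\[
z(k)=d(\#(z\restriction k)).
\]
Let $\Delta\in V$ be dense in $\mathbb D_{\mathrm{tree}}$ and let $(p,f)\in\mathbb D$. Run the recursion with $p$ in place of $d$ until it asks for a value outside $\mathrm{dom}(p)$: let $t$ be the sequence obtained, so that $t(j)=p(\#(t\restriction j))$ for $j<|t|$ and $\#(t)\ge|p|$. Then $(p,f)$ forces $t\subset z$. For $v\supseteq t$ the position $\#(v)$ is not in $\mathrm{dom}(p)$.

Let $T$ be the set of all $v\in\omega^{<\omega}$ comparable with $t$ such that $v(i)\ge f(\#(v\restriction i))$ for $|t|\le i<|v|$. This is a condition with stem $t$. Take $T'\le T$ in $\Delta$ and let $t'=\mathrm{st}(T')\supseteq t$.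

Let $p'\supseteq p$ have length $\#(t')\ge|p|$, with $p'(\#(t'\restriction i))=t'(i)$ for $|t|\le i<|t'|$ and $p'(j)=f(j)$ at all other new positions $j$. The positions $\#(t'\restriction i)$ are distinct, at least $|p|$ and less than $\#(t')$, so this makes sense. As $t'\in T$, we have $p'(j)\ge f(j)$ at all new positions. Let $f'\ge f$ be such that $v^\frown n\in T'$ for all $v\in T'$ with $v\supseteq t'$ and all $n\ge f'(\#(v))$. Then $(p',f')\le(p,f)$. This condition forces $t'\subset z$. It also forces $z\in[T']$, by induction: if $j\ge|t'|$ and $z\restriction j\in T'$, then $\#(z\restriction j)\ge\#(t')=|p'|$, so $z(j)=d(\#(z\restriction j))\ge f'(\#(z\restriction j))$ and $z\restriction(j+1)\in T'$.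

So by density $\{T:z\in[T]\}$ meets $\Delta$. By Lemma~\ref{lem:filter} for $E=\emptyset$, $z$ is $\mathbb D_{\mathrm{tree}}$-generic.
\end{proof}

To obtain a $\mathbb P_E$-generic real from a $\mathbb D_{\mathrm{tree}}$-generic $z$ we read two entries of $z$ for each pair $(n_k,c_k)$: the first one gives $n_k$, and the second one is decoded so that it yields any number we like, however large the entry must be. For $w\in\omega$ let $\nu(w)$ be the exponent of $2$ in $w+1$. Each $c\in\omega$ is $\nu(w)$ for infinitely many $w$.

\begin{proposition}\label{prop:P-in-tree}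
If $z$ is $\mathbb D_{\mathrm{tree}}$-generic over $V$, then $V[z]$ contains a $\mathbb P_E$-generic real over $V$, for each $E\subseteq\omega$ in $V$.
\end{proposition}

\begin{proof}
For $\tau\in\omega^{<\omega}$ of even length $2k$ let $x_\tau\in\mathrm{Seq}_E$ be the sequence of length $k$ with
\[
x_\tau(j)=\begin{cases}(\tau(2j),\,\nu(\tau(2j+1)))&\text{if }j\in E,\\(\tau(2j),\,0)&\text{if }j\notin E,\end{cases}
\]
and let $x=\bigcup_k x_{z\restriction 2k}\in V[z]$. Let $\Delta\in V$ be dense in $\mathbb P_E$ and let $T\in\mathbb D_{\mathrm{tree}}$. Extending $T$ we may assume that its stem $\tau_0$ has even length. Let $t=x_{\tau_0}$.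

\emph{From $T$ to a $\mathbb P_E$-condition $S$.} For certain $v\supseteq t$ we define nodes $\tau_v\in T$ of length $2|v|$ with $\tau_v\supseteq\tau_0$ and $x_{\tau_v}=v$. Put $\tau_t=\tau_0$. If $\tau_v$ is defined, $\tau_v{}^\frown n\in T$ and $c\in C_{|v|}$, let
\[
\tau_{v^\frown(n,c)}=\tau_v{}^\frown n^\frown w,
\]
where $w$ is least such that $\nu(w)=c$ and this node is in $T$. It exists because almost all $w$ keep the node in $T$ and infinitely many of these have $\nu(w)=c$. Then $S=\{v:v\subseteq t\}\cup\{v\supseteq t:\tau_v\text{ is defined}\}$ is a $\mathbb P_E$-condition with stem $t$.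

\emph{From a condition in $\Delta$ back to $\mathbb D_{\mathrm{tree}}$.} Take $S'\le S$ in $\Delta$. Let $t'=\mathrm{st}(S')\supseteq t$ and $\tau'=\tau_{t'}\in T$. For $v\in S'$ with $v\supseteq t'$ let $m_v$ be such that $v^\frown(n,c)\in S'$ for all $n\ge m_v$ and $c\in C_{|v|}$; for all other $v$ let $m_v=0$. Let $T'$ be the set of all $\tau\in T$ comparable with $\tau'$ such that
\[
\tau(i)\ge m_{x_{\tau\restriction i}}\qquad\text{for all even }i\text{ with }|\tau'|\le i<|\tau|.
\]
At each node above $\tau'$ only finitely many immediate successors are removed from $T$, so $T'\le T$ is a $\mathbb D_{\mathrm{tree}}$-condition with stem $\tau'$.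

We claim that $x_\tau\in S'$ for every $\tau\in T'$ of even length with $\tau\supseteq\tau'$. This holds for $\tau'$, since $x_{\tau'}=t'$. If it holds for $\tau$, with $v=x_\tau$, and $\tau^\frown n^\frown w\in T'$, then $n\ge m_v$ and $x_{\tau^\frown n^\frown w}=v^\frown(n,c)$ for some $c\in C_{|v|}$, so it is in $S'$ by the choice of $m_v$. (The value of $c$ does not matter: here we use that in the definition of $\mathbb P_E$ all $c\in C_{|v|}$ are allowed once $n$ is large.)

Hence $T'\Vdash x\in[S']$. By density $\{S:x\in[S]\}$ meets $\Delta$, and $x$ is $\mathbb P_E$-generic by Lemma~\ref{lem:filter}.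
\end{proof}

Conversely, forgetting the second coordinates leads back to $\mathbb D_{\mathrm{tree}}$. This is Theorem~\ref{thm:strong}(d).

\begin{proposition}\label{prop:tree-in-P}
If $x$ is $\mathbb P_E$-generic over $V$, then $\bar n=(n_k)_{k\in\omega}$ is $\mathbb D_{\mathrm{tree}}$-generic over $V$.
\end{proposition}

\begin{proof}
For $v\in\mathrm{Seq}_E$ let $\pi(v)\in\omega^{<\omega}$ be its sequence of first coordinates. Let $\Delta\in V$ be dense in $\mathbb D_{\mathrm{tree}}$ and let $T\in\mathbb P_E$ have stem $t$. For $a\in\omega^{<\omega}$ with $a\supseteq\pi(t)$ let $\hat a\supseteq t$ be the sequence with $\pi(\hat a)=a$ and with second coordinates $0$ beyond $|t|$. Then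
\[
S=\{a:a\subseteq\pi(t)\}\cup\{a\supseteq\pi(t):\hat a\in T\}
\]
is a $\mathbb D_{\mathrm{tree}}$-condition with stem $\pi(t)$. Take $S'\le S$ in $\Delta$ and let $a'\supseteq\pi(t)$ be its stem. Then $\hat a'\in T$. Let
\[
T'=\{v\in T:v\text{ is comparable with }\hat a'\text{ and }\pi(v)\in S'\}.
\]
If $v\in T'$ and $v\supseteq\hat a'$, then for all large $n$ and all $c\in C_{|v|}$ we have $v^\frown(n,c)\in T$ and $\pi(v)^\frown n\in S'$, so $v^\frown(n,c)\in T'$. So $T'\le T$ is a condition with stem $\hat a'$, and it forces $\bar n\in[S']$. By density and Lemma~\ref{lem:filter} for $\mathbb P_\emptyset=\mathbb D_{\mathrm{tree}}$, $\bar n$ is $\mathbb D_{\mathrm{tree}}$-generic.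
\end{proof}

\begin{thebibliography}{1}
\bibitem{Palumbo} Justin Palumbo, \emph{Unbounded and dominating reals in Hechler extensions}, arXiv:1201.2932 (2012).
\end{thebibliography}

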